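# Finitary group cohomology in high degrees and Eilenberg–Mac Lane spaces of $G\times\mathbb Z$

## Four finiteness conditions on a group

**Theorem A.** Let $G$ be a group and $m\ge 3$. The following are equivalent.

* (a) $H^k(G,-)$ is finitary for all $k\ge m$.
* (a′) For all $k\ge m$, every $\mathbb ZG$-module $A$ and every $\alpha\in H^k(G,A)$, there is a finitely generated submodule $B\le A$ such that $\alpha$ maps to $0$ in $H^k(G,A/B)$.
* (b) $G\times\mathbb Z$ has a $K(G\times\mathbb Z,1)$ with finitely many $k$-cells for all $k\ge m+1$.
* (c) $G$ has a $K(G,1)$ dominated by a CW-complex with finitely many $k$-cells for all $k\ge m$.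

Let us unpack the words.

**Definition (finitary).** Let $R$ be a ring. A functor $F$ from $R$-modules to abelian groups is *finitary* if for every filtered colimit system $(A_i)$ of $R$-modules the canonical comparison map
$$\varinjlim F(A_i)\longrightarrow F(\varinjlim A_i)$$
is an isomorphism. A group $G$ has *cohomology almost everywhere finitary* if $H^n(G,-)$ is finitary for all sufficiently large $n$.

**Definition (domination).** A space $X$ is *dominated* by $Y$ if there are maps $s:X\to Y$ and $g:Y\to X$ with $gs\simeq 1_X$.

So $X$ is a retract of $Y$ up to homotopy, and $Y$ may carry extra homotopy that $X$ does not have. For example, $\bigvee S^1$ is dominated by $\bigvee S^1\vee\bigvee S^2$: include, then collapse the 2-spheres.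

A $K(G,1)$ is a connected CW-complex with fundamental group $G$ and contractible universal cover. Modules are left modules. Condition (a) is pure algebra and says nothing about degrees below $m$. Conditions (b) and (c) are geometric and say nothing about cells of low dimension, of which there may be infinitely many. Condition (a′) is the form of (a) that the proof uses: each single class is already carried, up to something that dies, by a finitely generated piece of its coefficient module.

The theorem settles a question whose source is Martin Hamilton, "Finitary Group Cohomology and Eilenberg-Mac Lane Spaces", arXiv:0803.2544 (2008). Consider the following conditions on a group $G$: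

* (i) $G$ has cohomology almost everywhere finitary;
* (ii) $G\times\mathbb Z$ has a $K(G\times\mathbb Z,1)$ with finitely many $n$-cells for all sufficiently large $n$;
* (iii) $G$ has a $K(G,1)$ which is dominated by a CW-complex with finitely many $n$-cells for all sufficiently large $n$.

It was known that (ii) $\Rightarrow$ (iii) $\Rightarrow$ (i) for every group, and that all three are equivalent when $G$ lies in Kropholler's class $\mathbf L\mathbf H\mathfrak F$ of locally hierarchically decomposable groups. (We shall not need this class.) The question is whether (i) $\Rightarrow$ (ii) holds for arbitrary $G$.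

**Corollary.** For every group $G$, (i) implies (ii). Hence (i), (ii) and (iii) are equivalent for arbitrary groups.

To deduce it: if (i) holds, then (a) holds for some $m\ge 3$, so (b) holds for that $m$, and this is (ii). Likewise (ii) gives (b) for some $m\ge3$ and (iii) gives (c) for some $m\ge 3$, so Theorem A contains all the implications.

We shall prove (a) $\Rightarrow$ (a′) $\Rightarrow$ (c) $\Rightarrow$ (b) $\Rightarrow$ (a). The step with real content is (a′) $\Rightarrow$ (c).

## Finitary functors, tested on three groups

The fact used all the time is that filtered colimits of modules are exact. So kernels, images and quotients of natural maps between finitary functors are finitary. The basic finitary functor is $\mathrm{Hom}_R(R^n,-)$, which sends $A$ to $A^n$.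

*The group of order two.* Let $G=\langle t\rangle$ have order $2$. The usual resolution has one copy of $\mathbb ZG$ in each degree, so $H^k(G,A)$ is the kernel modulo the image of maps $A\to A$ given by $1\pm t$ (for $k=0$ the kernel alone). So $H^k(G,-)$ is finitary for all $k$. Correspondingly, $\mathbb{RP}^\infty$ has one cell in each dimension.

*A free group of infinite rank.* Let $G$ be free on $x_1,x_2,\dots$. On trivial modules $H^1(G,A)=\mathrm{Hom}(G,A)=A^{\mathbb N}$, the group of all sequences in $A$. Take $A_n=\mathbb Z^n$ with colimit $\bigoplus_{\mathbb N}\mathbb Z$. The sequence $(e_1,e_2,e_3,\dots)$ of basis vectors lies in $(\bigoplus\mathbb Z)^{\mathbb N}$ but in no $A_n^{\mathbb N}$, so the comparison map is not onto and $H^1(G,-)$ is not finitary. But $H^k(G,-)=0$ for $k\ge2$, so $G$ has cohomology almost everywhere finitary. Condition (ii) is visible: $(\bigvee_{\mathbb N} S^1)\times S^1$ has infinitely many 1-cells and 2-cells, and no cells of dimension $\ge3$.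

*A free abelian group of infinite rank.* Let $G=\bigoplus_{\mathbb N}\mathbb Z$. Then $H_k(G,\mathbb Z)=\Lambda^kG$ is free abelian of infinite rank for every $k\ge1$, and is free for $k=0$. On trivial modules the universal coefficient theorem gives $H^k(G,A)=\mathrm{Hom}(\Lambda^kG,A)$, and the same sequence of basis vectors shows that $H^k(G,-)$ is not finitary for any $k\ge1$. So (i) fails.

## Finitely generated chains, and the step from (a) to (a′)

**Lemma 1.** Let $R$ be a ring, $m\ge1$, and $D$ a non-negative chain complex of free $R$-modules with $D_k$ finitely generated for $k\ge m$. Then $H^k(\mathrm{Hom}_R(D,-))$ is finitary for all $k\ge m$.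

*Proof.* Let $k\ge m$. The functors $\mathrm{Hom}(D_k,-)$ and $\mathrm{Hom}(D_{k+1},-)$ are finitary, hence so is the kernel of the natural map between them, which is the functor of $k$-cocycles. The coboundaries need care, because $D_{k-1}$ may be infinitely generated when $k=m$. The image of $D_k$ in $D_{k-1}$ is finitely generated, so it lies in a summand $D'\le D_{k-1}$ spanned by finitely many basis elements. Every homomorphism on $D'$ extends to $D_{k-1}$, so the coboundaries are the image of $\mathrm{Hom}(D',-)\to\mathrm{Hom}(D_k,-)$. This is a map of finitary functors, so its image is finitary, and so is the quotient of cocycles by coboundaries. $\square$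

**Lemma 2.** Let $\iota:E\to F$ and $\rho:F\to E$ be natural transformations with $\rho\iota=1$. If $F$ is finitary, so is $E$.

*Proof.* Let $\kappa_E,\kappa_F$ be the comparison maps for a filtered system. By naturality $\kappa_F\iota=\iota\kappa_E$ and $\kappa_E\rho=\rho\kappa_F$. Then $\rho\,\kappa_F^{-1}\iota$ is a two-sided inverse of $\kappa_E$: indeed $\kappa_E\rho\kappa_F^{-1}\iota=\rho\kappa_F\kappa_F^{-1}\iota=1$ and $\rho\kappa_F^{-1}\iota\kappa_E=\rho\kappa_F^{-1}\kappa_F\iota=1$. $\square$

**Proof of (a) $\Rightarrow$ (a′).** The purpose is to turn a statement about all filtered systems into one about a single class. Given $A$, let $B$ run over the directed set of finitely generated submodules of $A$, including $0$. The modules $A/B$ form a filtered system with colimit $A/\bigcup B=0$. By (a),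
$$\varinjlim_B H^k(G,A/B)=H^k(G,0)=0 .$$
A class $\alpha\in H^k(G,A)=H^k(G,A/0)$ therefore dies at some stage $H^k(G,A/B)$. $\square$

## Why killing homotopy groups outright asks too much

We want a complex with few high-dimensional cells. The sensible first try is this. Take any $K(G,1)$, say $X$, keep its skeleton $X^{m-1}$, and rebuild the rest economically: attach $m$-cells to kill $\pi_{m-1}$ of the universal cover, then $(m+1)$-cells to kill $\pi_m$, and so on. The result is a $K(G,1)$. To use finitely many cells at each stage, the $\mathbb ZG$-module $\pi_k$ of the universal cover must be finitely generated at each stage.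

This is where the attempt stops. Condition (a′) speaks about one cohomology *class* with coefficients in a module. It does not say that the module is finitely generated, and it need not be. Let $G$ be free of infinite rank and let
$$X=\bigvee_{\mathbb N}S^1\ \vee\ \bigvee_{\mathbb N}D^3,$$
where each $D^3$ has one 2-cell, forming a sphere $S^2$, and one 3-cell filling it. This is a $K(G,1)$. With $m=3$, the universal cover of $X^2=\bigvee S^1\vee\bigvee S^2$ is a tree with infinitely many 2-spheres at each vertex, so its $\pi_2$ is a free $\mathbb ZG$-module of infinite rank. Killing it takes infinitely many 3-cells.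

Yet the example also shows the way out. The identity of $\tilde X^2$ does not extend to a map $\tilde X^3\to\tilde X^2$, because the 3-cells are attached along essential spheres. But alter the identity on the 2-cells, without touching the 1-skeleton, so that every sphere is collapsed to a point. The altered map does extend, and *no* cells have been attached. The space $Y=X^2$ is not a $K(G,1)$, but it dominates one.

So we give up on making $Y$ aspherical. We carry along an equivariant map $s$ from the skeleta of $\tilde X$ to the universal cover of the growing $Y$, and at each stage we ask only that $s$ extend one dimension further. The obstruction to that is a single cohomology class. By (a′) it dies modulo a finitely generated $B$. So, after modifying $s$, its obstruction takes values in $B$, and finitely many new cells kill $B$. Domination then comes for free, since every complex with a free $G$-action maps back to $\tilde X$.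

## The same argument for chain complexes

With chain complexes, "modify $s$" means "subtract a homomorphism". We prove this version first, because it shows the bookkeeping without any homotopy theory. It is a result in its own right.

**Theorem B.** Let $R$ be a ring, $M$ an $R$-module, $\varepsilon:P\to M$ a free resolution, $m\ge1$. The following are equivalent.

* (a) $\mathrm{Ext}^k_R(M,-)$ is finitary for all $k\ge m$.
* (a′) For all $k\ge m$ and all $A$, each $\alpha\in\mathrm{Ext}^k_R(M,A)$ dies in $\mathrm{Ext}^k_R(M,A/B)$ for some finitely generated $B\le A$.
* (c) $P$ is a chain homotopy retract of a non-negative complex $Y$ of free modules with $Y_k$ finitely generated for all $k\ge m$.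

Moreover, when these hold, $Y$ in (c) can be chosen to agree with $P$ in degrees $<m$.

*Proof.* **(a) $\Rightarrow$ (a′).** The modules $A/B$ with $B$ finitely generated have colimit $0$, so $\varinjlim_B\mathrm{Ext}^k_R(M,A/B)=\mathrm{Ext}^k_R(M,0)=0$, and each $\alpha$ dies at some stage.

**(c) $\Rightarrow$ (a).** Chain maps $P\to Y\to P$ with composite homotopic to $1_P$ make $\mathrm{Ext}^k_R(M,-)=H^k(\mathrm{Hom}_R(P,-))$ a natural retract of $H^k(\mathrm{Hom}_R(Y,-))$. The latter is finitary for $k\ge m$ by Lemma 1, so Lemma 2 applies.

**(a′) $\Rightarrow$ (c), the start.** Put $Y_j=P_j$ for $j<m$, with the differentials and augmentation of $P$, and let $s$ be the identity in these degrees. Write $Z_k=\ker(Y_k\to Y_{k-1})$ for $k\ge1$ and $Z_0=\ker(\varepsilon:Y_0\to M)$. Now let $k\ge m-1$, and suppose that $Y_j$ for $j\le k$ and a chain map $s$ over $\mathrm{id}_M$ are given in degrees $\le k$.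

**The obstruction.** This step finds what prevents $s$ from being extended by $Y_{k+1}=0$. Put $o=s_kd:P_{k+1}\to Y_k$. For $k\ge1$ we have $ds_kd=s_{k-1}dd=0$, and for $k=0$ we have $\varepsilon s_0d=\varepsilon d=0$. So $o$ lands in $Z_k$. Also $od=s_kdd=0$. So $o$ is a cocycle and has a class in $\mathrm{Ext}^{k+1}_R(M,Z_k)$, where $k+1\ge m$.

**The use of (a′).** This step pushes the obstruction into a finitely generated module. Choose a finitely generated $B\le Z_k$ such that the class dies in $\mathrm{Ext}^{k+1}_R(M,Z_k/B)$. This means that $o\equiv\bar c\,d\bmod B$ for some $\bar c:P_k\to Z_k/B$. Since $P_k$ is free, $\bar c$ lifts to $c:P_k\to Z_k$. Replace $s_k$ by $s_k-c$. It is still a chain map over $\mathrm{id}_M$ in degrees $\le k$, because $c$ has values in $Z_k$. Now $s_kd$ has values in $B$.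

**The new module.** This step absorbs $B$. Let $Y_{k+1}$ be a finitely generated free module with a surjection $d:Y_{k+1}\to B\subset Y_k$. Since $B\le Z_k$, the new $Y$ is a complex, augmented over $M$. As $P_{k+1}$ is free, $s_kd:P_{k+1}\to B$ lifts to $s_{k+1}:P_{k+1}\to Y_{k+1}$ with $ds_{k+1}=s_kd$.

**The limit.** Each $s_k$ is changed at most once after it is defined. The change, by a map into $Z_k$, does not affect the relation with $s_{k-1}$, and $s_{k+1}$ is defined only afterwards. So a chain map $s:P\to Y$ over $\mathrm{id}_M$ results. As $Y$ is free and $P$ is a resolution, there is a chain map $g:Y\to P$ over $\mathrm{id}_M$. Then $gs:P\to P$ lies over $\mathrm{id}_M$, so $gs\simeq1_P$ by uniqueness of lifts up to homotopy. By construction $Y$ agrees with $P$ in degrees $<m$. $\square$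

To prove Theorem A we must replace the subtraction $s_k-c$ by an operation on equivariant maps. This is what the next section provides.

## Equivariant obstruction cocycles

Let $X$ be a CW-complex $K(G,1)$ with universal cover $\tilde X$, a contractible free $G$-CW-complex. Fix characteristic maps of the cells of $\tilde X$ that are permuted by $G$ (lift those of $X$). Put $C_*=C_*(\tilde X)$, a free $\mathbb ZG$-resolution of $\mathbb Z$, so $H^k(G,A)=H^k(\mathrm{Hom}_G(C_*,A))$.

**Fact (U).** For a free $G$-CW-complex $W$ there is a $G$-map $W\to\tilde X$, unique up to $G$-homotopy.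

*Proof.* Construct the map cell by cell, in order of dimension. On one cell from each free $G$-orbit, extend from the boundary sphere over the disc, which is possible because $\tilde X$ is contractible, and translate by $G$. For uniqueness, apply the same procedure to the cells of $W\times[0,1]$ not in $W\times\{0,1\}$. $\square$

For the rest of this section let $k\ge2$, let $W$ be a simply connected $G$-space, and let $\pi=\pi_k(W)$. Since $W$ is simply connected, $\pi$ is the set $[S^k,W]$ of free homotopy classes, with no base point needed. So $G$ acts on it and $\pi$ is a $\mathbb ZG$-module. Since $k\ge2$, the skeleton $\tilde X^k$ is simply connected too.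

**Definition (obstruction cochain).** Let $s:\tilde X^k\to W$ be a $G$-map. For a $(k+1)$-cell $\sigma$ of $\tilde X$ with attaching map $\varphi_\sigma:S^k\to\tilde X^k$ put $o(s)(\sigma)=[s\varphi_\sigma]\in\pi$.

The pair $(\tilde X^{k+1},\tilde X^k)$ is $k$-connected and $\tilde X^k$ is simply connected, so the relative Hurewicz theorem identifies $\pi_{k+1}(\tilde X^{k+1},\tilde X^k)$ with $H_{k+1}(\tilde X^{k+1},\tilde X^k)=C_{k+1}$. The generator $\sigma$ corresponds to the characteristic map, whose boundary is $\varphi_\sigma$. Thus $o(s)$ is the $G$-homomorphism
$$C_{k+1}\cong\pi_{k+1}(\tilde X^{k+1},\tilde X^k)\xrightarrow{\ \partial\ }\pi_k(\tilde X^k)\xrightarrow{\ s_*\ }\pi. \tag{1}$$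

**Lemma 3 (cocycle).** $o(s)\circ\partial_{k+2}=0$.

*Proof.* By naturality of the Hurewicz maps, $\partial_{k+2}$ is identified with
$$\pi_{k+2}(\tilde X^{k+2},\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1},\tilde X^k).$$
Follow it by $\partial$ in (1). The composite $\pi_{k+1}(\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1},\tilde X^k)\to\pi_k(\tilde X^k)$ consists of two consecutive maps in the exact sequence of a pair, so it is zero. $\square$

**Lemma 4 (extension and naturality).** The map $s$ extends to a $G$-map $\tilde X^{k+1}\to W$ if and only if $o(s)=0$. For a $G$-map $q:W\to W'$ with $W'$ simply connected, $o(qs)=q_*o(s)$.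

*Proof.* The map $s$ extends over the cell $\sigma$ exactly when $s\varphi_\sigma$ is null-homotopic. If all these classes vanish, extend over one cell in each free $G$-orbit and translate. The second claim says $[qs\varphi_\sigma]=q_*[s\varphi_\sigma]$. $\square$

**Lemma 5 (modification).** For each $c\in\mathrm{Hom}_G(C_k,\pi)$ there is a $G$-map $s':\tilde X^k\to W$ with $s'=s$ on $\tilde X^{k-1}$ and
$$o(s')=o(s)-c\circ\partial_{k+1}. \tag{2}$$

This is the replacement for $s_k-c$. The plan is to pinch off a small sphere inside each $k$-cell and use it to add $-c(\tau)$.

*Proof.* **Step 1: the pinching map.** Let $V$ be $\tilde X^k$ with a sphere $S^k_\tau$ attached at the centre of each $k$-cell $\tau$, equivariantly, so that $G$ permutes the spheres as it permutes the cells. Let $p:\tilde X^k\to V$ be the following $G$-map. It is the identity on $\tilde X^{k-1}$. In each $k$-cell $\tau$, with radial coordinate $r$, it stretches the annulus $\frac12\le r\le1$ radially onto the whole cell, sending the sphere $r=\frac12$ to the centre. It maps the disc $r\le\frac12$, modulo its boundary, onto $S^k_\tau$ with degree one.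

Let $\hat s:V\to W$ be $s$ on $\tilde X^k$, and on $S^k_\tau$ a map representing $-c(\tau)$ that sends the attaching point to the image under $s$ of the centre of $\tau$. Such a map exists because $W$ is simply connected. Choose it on orbit representatives and translate; this is consistent because $c(g\tau)=g\,c(\tau)$ and the action on cells is free. Put $s'=\hat sp$. Then $s'$ is a $G$-map and $s'=s$ on $\tilde X^{k-1}$.

**Step 2: $\pi_k(V)$.** We need coordinates on $\pi_k(V)$ to compute $s'_*$. Let $\rho:V\to\tilde X^k$ collapse each $S^k_\tau$ to its attaching point. As $\rho$ is a retraction, $\pi_j(\tilde X^k)\to\pi_j(V)$ is injective for all $j$. So the exact sequence of the pair breaks into short exact sequences, split by $\rho_*$, and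
$$\pi_k(V)=\pi_k(\tilde X^k)\oplus\pi_k(V,\tilde X^k).$$
The space $V$ arises from $\tilde X^k$ by attaching $k$-cells by constant maps, so $(V,\tilde X^k)$ is $(k-1)$-connected. As $k\ge2$ and $\tilde X^k$ is simply connected, relative Hurewicz gives
$$\pi_k(V,\tilde X^k)\cong H_k(V,\tilde X^k)=\bigoplus_\tau\mathbb Z[S^k_\tau]=C_k .$$
Hence $\pi_k(V)=\pi_k(\tilde X^k)\oplus C_k$. The first projection is $\rho_*$. The second is induced by the collapse $V\to V/\tilde X^k=\bigvee_\tau S^k_\tau$, followed by the Hurewicz map. The class of $S^k_\tau$ is $(0,\tau)$, because $\rho$ is constant on $S^k_\tau$.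

**Step 3: $p_*$.** We compute both coordinates of $p_*(x)$ for $x\in\pi_k(\tilde X^k)$. The map $\rho p$ is the identity on $\tilde X^{k-1}$ and maps each $k$-cell to itself, fixing its boundary. So straight-line homotopies in the cells, rel boundary, show $\rho p\simeq1$, and the first coordinate is $x$. The composite of $p$ with $V\to\bigvee_\tau S^k_\tau$ sends everything outside the half-discs to the base point and each half-disc modulo boundary to $S^k_\tau$ with degree one. So it is homotopic to the quotient map $\tilde X^k\to\tilde X^k/\tilde X^{k-1}$. By naturality of Hurewicz maps the second coordinate is $h(x)$, where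
$$h:\pi_k(\tilde X^k)\to H_k(\tilde X^k)\subset H_k(\tilde X^k,\tilde X^{k-1})=C_k$$
is the Hurewicz map. So $p_*(x)=(x,h(x))$.

**Step 4: conclusion.** The homomorphism $\hat s_*$ is $s_*$ on the first summand. On the second it sends $\tau$ to $-c(\tau)$, so it is $-c$. Therefore $s'_*(x)=s_*(x)-c(h(x))$. For $x=[\varphi_\sigma]$ the definition of the cellular boundary says $h(x)=\partial_{k+1}\sigma$, and (2) follows. $\square$

*Example.* Let $G=\langle t\rangle$ have order $2$ and $X=\mathbb{RP}^\infty$, so $\tilde X^2=S^2$ with the antipodal action. Take $k=2$, $W=S^2$ and $s=\mathrm{id}$. Here $\pi=\mathbb Z$ with $t$ acting as $-1$, the degree of the antipodal map. There is one orbit of 2-cells, $\{\tau,t\tau\}$, and one orbit of 3-cells. Choose the 3-cell $\sigma$ and orientations so that $[\varphi_\sigma]=1$ and $\partial_3\sigma=\tau-t\tau$. A map $c$ is given by $c(\tau)=x\in\mathbb Z$, and then $c(\partial_3\sigma)=x-(-x)=2x$. So Lemma 5 turns the identity into a $G$-map $S^2\to S^2$ of degree $1-2x$. Every odd degree occurs.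

## From (a′) to a dominating complex

Assume (a′), with $m\ge3$, and keep $X$, $\tilde X$, $C_*$ as above. We construct CW-complexes $Y_{m-1}\subset Y_m\subset\cdots$ and $G$-maps $s_k:\tilde X^k\to\tilde Y_k$ for $k\ge m-1$ such that

* $Y_{m-1}=X^{m-1}$, and $Y_{k+1}$ arises from $Y_k$ by attaching finitely many $(k+1)$-cells;
* $s_{m-1}=\mathrm{id}$, and $s_{k+1}=s_k$ on $\tilde X^{k-1}$.

This is where $m\ge3$ enters. Since $m-1\ge2$, we have $\pi_1(X^{m-1})=G$, and the universal cover of $X^{m-1}$ is $\tilde X^{m-1}$. All further cells have dimension $\ge3$, so the inclusions induce isomorphisms on $\pi_1=G$ throughout. Hence each $\tilde Y_k$ is a simply connected free $G$-CW-complex, and $\tilde Y_k\subset\tilde Y_{k+1}$.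

Now let $k\ge m-1$, so $k\ge2$, and let $s_k$ be given. Put $\pi=\pi_k(\tilde Y_k)$.

**Step 1: find a finitely generated target for the obstruction.** By Lemma 3 there is a class $[o(s_k)]\in H^{k+1}(G,\pi)$, and $k+1\ge m$. By (a′) there is a finitely generated submodule $B\le\pi$ such that $[o(s_k)]$ maps to $0$ in $H^{k+1}(G,\pi/B)$. The module $\pi$ itself may be far from finitely generated.

**Step 2: express this on cochains.** There is $\bar c\in\mathrm{Hom}_G(C_k,\pi/B)$ with $\bar c\,\partial_{k+1}=o(s_k)\bmod B$. As $C_k$ is free, $\bar c$ lifts to a $G$-map $c:C_k\to\pi$.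

**Step 3: modify the map.** By Lemma 5 there is a $G$-map $s':\tilde X^k\to\tilde Y_k$, equal to $s_k$ on $\tilde X^{k-1}$, with $o(s')=o(s_k)-c\,\partial_{k+1}$. By Step 2 its values lie in $B$.

**Step 4: attach finitely many cells to kill $B$.** Let $b_1,\dots,b_r$ generate $B$. Attach $(k+1)$-cells to $Y_k$ along the composites $S^k\xrightarrow{\,b_i\,}\tilde Y_k\to Y_k$ to obtain $Y_{k+1}$. This is a CW-complex because $\dim Y_k\le k$.

**Step 5: extend the map.** In $\tilde Y_{k+1}$ the sphere $b_i$ bounds a lift of the $i$th new cell. So $\pi_k(\tilde Y_k)\to\pi_k(\tilde Y_{k+1})$ kills each $b_i$. As it is $G$-equivariant, it kills $B$. By Lemma 4 the composite $\tilde X^k\xrightarrow{s'}\tilde Y_k\subset\tilde Y_{k+1}$ has zero obstruction, so it extends to a $G$-map $s_{k+1}:\tilde X^{k+1}\to\tilde Y_{k+1}$. On $\tilde X^{k-1}$ we have $s_{k+1}=s'=s_k$. This completes the induction.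

**Step 6: pass to the limit and map back.** Let $Y=\bigcup_kY_k$. It has finitely many $k$-cells for every $k\ge m$, and $\tilde Y=\bigcup_k\tilde Y_k$ is a free $G$-CW-complex with $\tilde Y/G=Y$. For every $k\ge m-1$ the maps $s_k,s_{k+1},s_{k+2},\dots$ all agree on $\tilde X^{k-1}$. So setting $\tilde s|_{\tilde X^{k-1}}=s_k|_{\tilde X^{k-1}}$ defines a $G$-map $\tilde s:\tilde X\to\tilde Y$. By (U) there is a $G$-map $\tilde g:\tilde Y\to\tilde X$, and, again by (U), $\tilde g\tilde s\simeq_G\mathrm{id}_{\tilde X}$. Dividing by $G$ gives $s:X\to Y$ and $g:Y\to X$ with $gs\simeq1_X$. This is (c). $\square$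

*The case of no cells.* Suppose $H^k(G,-)=0$ for all $k\ge m$. Then every obstruction class is zero, so we may take $B=0$ at every stage and attach nothing. The construction then says that $X$ is dominated by its skeleton $X^{m-1}$. For the free group of infinite rank with $m=3$ and the complex $\bigvee S^1\vee\bigvee D^3$ above, $\partial_3:C_3\to C_2$ is an isomorphism, and $c=o(\mathrm{id})\,\partial_3^{-1}$ makes $o(s')=0$. This $s'$ is null-homotopic on each 2-sphere, so up to homotopy it is the collapse we saw by hand.

*The first stage for $\mathbb{RP}^\infty$.* Let $G$ have order $2$, $m=3$, $k=2$. With the notation of the last example, $\partial_4^*$ vanishes on $\mathrm{Hom}_G(C_3,\pi)=\mathbb Z$, since $\partial_4=1+t$ up to sign and $t$ acts as $-1$. The coboundaries are $2\mathbb Z$. So $H^3(G,\pi)=\mathbb Z/2$, and $[o(\mathrm{id})]$ is its generator. With $B=\pi$ and $c=0$ we attach one 3-cell along $S^2\to\mathbb{RP}^2$ and get $\mathbb{RP}^3$. But $B=3\mathbb Z$ is also allowed: take $c(\tau)=2$, so that $o(s')(\sigma)=1-4=-3\in B$. Then the 3-cell is attached along a degree-three map $S^2\to S^2$ followed by $S^2\to\mathbb{RP}^2$, and $\pi_2(\tilde Y_3)=\mathbb Z/3$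 survives. The dominating complex need not look like a $K(G,1)$.

## Mapping tori: from (c) to (b)

The remaining task is to replace "dominated by" with "homotopy equivalent to", at the price of a factor $S^1$. The device is Mather's trick: the mapping torus of $sg$ and that of $gs$ are homotopy equivalent, and one of them is built from $Y$ while the other is $X\times S^1$.

**Definition (mapping torus).** For a self-map $f:Z\to Z$ put $T(f)=Z\times[0,1]/(z,1)\sim(f(z),0)$.

For instance $T(1_Z)=Z\times S^1$.

Let $s:X\to Y$ and $g:Y\to X$ satisfy $gs\simeq1_X$, where $X$ is a $K(G,1)$ and $Y$ is a CW-complex with $a_k$ $k$-cells, $a_k<\infty$ for $k\ge m$.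

**Step 1: homotopic maps have homotopy equivalent mapping tori.** The space $T(f)$ is obtained by gluing $Z\times[0,1]$ to $Z$ along the map $(\mathrm{id},f):Z\times\{0,1\}\to Z$. The inclusion $Z\times\{0,1\}\subset Z\times[0,1]$ is a cofibration, and gluing along homotopic maps defined on a cofibration gives homotopy equivalent adjunction spaces.

**Step 2: the semiflow.** We show that $[z,t]\mapsto[f(z),t]$ is homotopic to the identity of $T(f)$. For $r\in[0,1]$ define
$$[z,t]\mapsto\begin{cases}[z,t+r]&\text{if }t+r\le1,\\ [f(z),t+r-1]&\text{if }t+r\ge1.\end{cases}$$
The two formulas agree when $t+r=1$, since $[z,1]=[f(z),0]$. The definition respects the gluing: for $r<1$ both $(z,1)$ and $(f(z),0)$ go to $[f(z),r]$, and for $r=1$ both go to $[f(z),1]$. The homotopy is continuous because the product of the quotient map $Z\times[0,1]\to T(f)$ with $[0,1]$ is again a quotient map. At $r=0$ it is the identity, and at $r=1$ it is $[z,t]\mapsto[f(z),t]$.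

**Step 3: $T(sg)\simeq T(gs)$.** Consider
$$T(sg)\to T(gs),\quad[y,t]\mapsto[g(y),t],\qquad T(gs)\to T(sg),\quad[x,t]\mapsto[s(x),t].$$
In $T(sg)$ we have $(y,1)\sim(sg(y),0)$. The images in $T(gs)$ are $(g(y),1)$ and $(gsg(y),0)$, and these are identified. So the first map is well defined, and the second is handled in the same way. The composites are $[y,t]\mapsto[sg(y),t]$ and $[x,t]\mapsto[gs(x),t]$. By Step 2, with $f=sg$ and $f=gs$, both are homotopic to the identity.

**Step 4: count cells.** Let $f:Y\to Y$ be cellular with $f\simeq sg$. By Steps 1 and 3,
$$T(f)\simeq T(sg)\simeq T(gs)\simeq T(1_X)=X\times S^1, \tag{3}$$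
which is a $K(G\times\mathbb Z,1)$. As $f$ is cellular, $T(f)$ is a CW-complex with one $k$-cell for each $k$-cell of $Y$ and one for each $(k-1)$-cell of $Y$. That is $a_k+a_{k-1}$ $k$-cells, a finite number for $k\ge m+1$. So $T(f)$ is the complex required in (b). $\square$

At this point (a) $\Rightarrow$ (a′) $\Rightarrow$ (c) $\Rightarrow$ (b) is proved, and with it (i) $\Rightarrow$ (ii) for every group $G$.

## From cells back to finitary cohomology

**Proof of (b) $\Rightarrow$ (a).** This closes the cycle. Let $D$ be the cellular chain complex of the universal cover of the complex in (b). It is a free $\mathbb Z[G\times\mathbb Z]$-resolution of $\mathbb Z$, and $D_k$ is finitely generated for $k\ge m+1$. By Lemma 1, $H^k(G\times\mathbb Z,-)$ is finitary for $k\ge m+1$.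

Next we find $H^{k-1}(G,-)$ inside it. Write $\mathbb Z=\langle t\rangle$ for the infinite cyclic factor and let $A$ be a $G$-module with trivial action of $t$. The model $X\times S^1$ has universal cover $\tilde X\times\mathbb R$. The chains of $\mathbb R$ are free over $\mathbb Z[t,t^{-1}]$ on a vertex $v$ and an edge $e$ with $\partial e=(t-1)v$. So a $(G\times\mathbb Z)$-homomorphism from the $k$-chains of $\tilde X\times\mathbb R$ to $A$ is a pair in $\mathrm{Hom}_G(C_k,A)\oplus\mathrm{Hom}_G(C_{k-1},A)$, by restriction to the elements $x\otimes v$ and $x\otimes e$. In $\partial(x\otimes e)=\partial x\otimes e\pm x\otimes(t-1)v$ the last term is sent to $0$ by every such homomorphism, since $t$ acts trivially on $A$. So the cochain complex is a direct sum, and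
$$H^k(G\times\mathbb Z,A)\cong H^k(G,A)\oplus H^{k-1}(G,A)\quad\text{naturally in }A. \tag{4}$$
Giving $G$-modules the trivial action of $t$ preserves filtered colimits. So for $k\ge m+1$ the left side of (4) is finitary as a functor of the $G$-module $A$, and by Lemma 2 so is its natural retract $H^{k-1}(G,-)$. As $k-1$ takes all values $\ge m$, this is (a). $\square$

This proves Theorem A. There is also a direct route from (c), which does not pass through $G\times\mathbb Z$.

**Direct proof of (c) $\Rightarrow$ (a).** Let $s,g,X,Y$ be as in (c). Let $\hat Y=g^*\tilde X$ be the pullback of the principal $G$-bundle $\tilde X\to X$ along $g$. It is a free $G$-CW-complex covering $Y$, and its $k$-cells form as many free orbits as $Y$ has $k$-cells. The pullback comes with a $G$-map $\hat Y\to\tilde X$ covering $g$. Since $gs\simeq1_X$, homotopy invariance of pullbacks gives $s^*\hat Y=(gs)^*\tilde X\cong\tilde X$ as principal $G$-bundles, and so a $G$-map $\tilde X\cong s^*\hat Y\to\hat Y$ covering $s$. By (U) the composite $\tilde X\to\hat Y\to\tilde X$ is $G$-homotopic to the identity. After equivariant cellular approximation we get chain maps $C_*\to C_*(\hat Y)\to C_*$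 with composite chain homotopic to the identity over $\mathbb ZG$. So $H^k(G,-)$ is a natural retract of $H^k(\mathrm{Hom}_G(C_*(\hat Y),-))$. The latter is finitary for $k\ge m$ by Lemma 1, and Lemma 2 finishes the proof. $\square$

## At $m=2$ the step from (a) to (c) fails

The construction began with $X^{m-1}$ and needed its fundamental group to be $G$. For $m=2$ it would begin with a graph. This is a real boundary: $m\ge3$ cannot be weakened to $m\ge2$ in (a) $\Leftrightarrow$ (c).

Recall that $G$ is of type $FP$ if $\mathbb Z$ has a finite resolution by finitely generated projective $\mathbb ZG$-modules. Then $G$ is of type $FP_\infty$, which means that $\mathbb Z$ has a resolution by finitely generated free modules, and $G$ is a finitely generated group. Let $G$ be a group of type $FP$ that is not finitely presented; such groups exist by Bestvina–Brady, *Morse theory and finiteness properties of groups*, Invent. Math. 129 (1997).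

**Condition (a) holds with $m=2$.** As $G$ is of type $FP_\infty$, Lemma 1 shows that $H^k(G,-)$ is finitary for all $k\ge1$. For $k=0$ it is the kernel of a map of finitary functors, so it is finitary as well.

**Condition (c) fails with $m=2$.** Suppose some $K(G,1)$, say $X$, is dominated by $Y$ with finitely many $k$-cells for all $k\ge2$. Replacing $Y$ by the component that contains the image of $X$, we may assume that $Y$ is connected. We derive a contradiction in three steps.

**Step 1: $\pi_1(Y)$.** The finitely many 2-cells have attaching maps with compact image, so they are attached along a finite subgraph of $Y^1$, which we enlarge to a finite connected subgraph $\Gamma$. Extend a maximal tree of $\Gamma$ to one of $Y^1$. The edges outside $\Gamma$ and outside the tree freely generate a free group $F$, and $\pi_1(Y)\cong A*F$. Here $A$ is the fundamental group of $\Gamma$ with the 2-cells attached, so it is finitely presented.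

**Step 2: $G$ is a retract of a finitely presented group.** As $gs\simeq1_X$, the composite $G\to\pi_1(Y)\to G$ is an automorphism. So, after composing with its inverse, $G$ is a retract of $\pi_1(Y)$. As $G$ is finitely generated, its image in $A*F$ involves only finitely many of the free generators of $F$. It therefore lies in $H=A*F_0$ for a finitely generated free factor $F_0$ of $F$. Restricting the retraction to $H$, we see that $G$ is a retract of the finitely presented group $H$.

**Step 3: a retract of a finitely presented group is finitely presented.** Let $e:H\to H$ be the corresponding idempotent endomorphism, with image isomorphic to $G$. Let $x_1,\dots,x_n$ generate $H$, and let $N$ be the normal closure of the elements $x_i^{-1}e(x_i)$. Then $N\le\ker e$, because $e(x_i^{-1}e(x_i))=e(x_i)^{-1}e^2(x_i)=1$. Conversely, the homomorphisms $x\mapsto xN$ and $x\mapsto e(x)N$ from $H$ to $H/N$ agree on the generators. So $x\equiv e(x)\bmod N$ for all $x\in H$, and $e(x)=1$ implies $x\in N$. Hence $\ker e=N$ and $G\cong H/N$. Since $H$ is finitely presented and $N$ is the normal closure of finitely many elements, $G$ is finitely presented. This contradicts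 the choice of $G$, so (c) fails for $m=2$. $\square$
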